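# Inscribed polytopes and mean width: Euclidean balls as the only worst-approximated bodies

## 1. Support functions, mean width, support points and rotations

Throughout, $n\ge 2$, $B_n$ is the Euclidean unit ball of $\mathbb R^n$, $\kappa_n$ is its volume, $S=\mathbb S^{n-1}$ is the unit sphere, and $\sigma$ is the surface area measure on $S$. We write $\bar\sigma=\sigma/(n\kappa_n)$, the rotation-invariant probability measure on $S$. A *convex body* is a compact convex set with nonempty interior, and $\mathcal K^n$ is the set of convex bodies in $\mathbb R^n$.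

**Definition (support function).** For a nonempty compact convex set $K$, put $h_K(u)=\max_{x\in K}\langle x,u\rangle$ for $u\in\mathbb R^n$.

*Examples.* For the ball, $h_{B_n}(u)=|u|$. For a point, $h_{\{y\}}(u)=\langle y,u\rangle$. For the segment $[-e,e]$, $h(u)=|\langle e,u\rangle|$. For the cube $[-1,1]^n$, $h(u)=\sum_i|u_i|$.

We use these standard facts. The function $h_K$ is convex and $1$-homogeneous ($h_K(tu)=t\,h_K(u)$ for $t>0$), it determines $K$, and every convex $1$-homogeneous function is the support function of exactly one nonempty compact convex set. It is Lipschitz with constant $\max_{x\in K}|x|$. Also $A\subset A'$ if and only if $h_A\le h_{A'}$; $h_{A+A'}=h_A+h_{A'}$; $h_{\rho K}(u)=h_K(\rho^{-1}u)$ for a rotation $\rho$; and the Hausdorff distance of $A$ and $A'$ is $\max_S|h_A-h_{A'}|$.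

**Definition (mean width).** For a nonempty compact convex set $K$,
$$w(K)=\frac{2}{n\kappa_n}\int_S h_K\,d\sigma=2\int_S h_K\,d\bar\sigma=\int_S\big(h_K(u)+h_K(-u)\big)\,d\bar\sigma(u).$$

The last expression explains the name: $h_K(u)+h_K(-u)$ is the width of $K$ in direction $u$, that is, the distance between the two supporting hyperplanes orthogonal to $u$.

*Examples.* We have $w(B_n)=2$. A point has mean width $0$, since $\langle y,\cdot\rangle$ is odd. A unit segment in direction $e$ has mean width $c_n:=\int_S|\langle e,u\rangle|\,d\bar\sigma(u)>0$; for instance $c_2=\frac1{2\pi}\int_0^{2\pi}|\cos t|\,dt=2/\pi$. The square $[-1,1]^2$ has $w=2\cdot\frac1{2\pi}\int_0^{2\pi}(|\cos t|+|\sin t|)\,dt=8/\pi$. In the plane $w$ is the perimeter divided by $\pi$ (Cauchy's formula), which agrees with this, a segment being counted with twice its length.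

From the facts above, $w$ is invariant under translations and rotations, additive under Minkowski addition, homogeneous of degree one under dilations, and $|w(A)-w(A')|\le 2d$ if $A,A'$ have Hausdorff distance $d$. It is also *strictly monotone*: if $A\subsetneq A'$, then $w(A)<w(A')$. Indeed, take $x\in A'\setminus A$ and separate it from $A$: there is $u\in S$ with $h_A(u)<\langle x,u\rangle\le h_{A'}(u)$. By continuity $h_A<h_{A'}$ on a nonempty open subset of $S$, while $h_A\le h_{A'}$ everywhere.

**Definition (support point map).** For $K\in\mathcal K^n$ with $h=h_K$, let $D\subset\mathbb R^n\setminus\{0\}$ be the set of points where $h$ is differentiable, and let $f=\nabla h$ on $D$.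

For $u\in D$, $f(u)$ is the unique point $y\in K$ with $\langle y,u\rangle=h(u)$ (see Schneider, *Convex Bodies: The Brunn–Minkowski Theory*, §1.7). To see this, let $y\in K$ be any point with $\langle y,u\rangle=h(u)$; one exists by compactness. The function $z\mapsto h(z)-\langle y,z\rangle$ is nonnegative and vanishes at $u$, so its gradient at $u$ is zero, that is, $y=\nabla h(u)$.

*Example.* For the cube $[-1,1]^n$, $D$ is the set of $u$ with all coordinates nonzero, and $f(u)=(\operatorname{sign}u_1,\dots,\operatorname{sign}u_n)$, the vertex in the orthant of $u$. For the ball $p+rB_n$, $f(u)=p+ru/|u|$.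

By homogeneity of $h$, $D$ is a cone and $f$ is $0$-homogeneous. Since $h$ is Lipschitz, Rademacher's theorem says that $D$ has full measure, and polar coordinates give $\bar\sigma(S\setminus D)=0$. The set $D$ is Borel; $f$ is Borel on $D$ as a limit of difference quotients, and bounded because $f(u)\in K$.

**Definition (Haar measure).** $\mu$ is the probability measure on $SO(n)$ that is invariant under left and right multiplication. For fixed $x\in S$, the map $\rho\mapsto\rho x$ pushes $\mu$ to $\bar\sigma$.

*Example.* For $n=2$, $\mu$ is the uniform distribution of the rotation angle. In every dimension, for fixed $x\in S$ we have $\rho x\in D$ for $\mu$-a.e. $\rho$.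

**Definition (edge).** Let $Q$ be a polytope. A face of $Q$ is a set $\{x\in Q:\langle x,v\rangle=h_Q(v)\}$ with $v\in\mathbb R^n$ ($v=0$ gives $Q$ itself). An edge is a one-dimensional face.

*Example.* The edges of the square $[-1,1]^2\times\{0\}\subset\mathbb R^3$ are its four sides, and a diagonal is not an edge. A segment is its own only edge. We use the textbook fact that in a polytope of dimension $d$ every vertex lies on at least $d$ edges.

**Definition (the functional $F_N$).** For $K\in\mathcal K^n$ and an integer $N\ge1$, let $\mathscr P_N(K)$ be the set of polytopes contained in $K$ with at most $N$ vertices (empty interior is allowed). Put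
$$G_N(K)=\sup_{P\in\mathscr P_N(K)}w(P),\qquad F_N(K)=\inf_{P\in\mathscr P_N(K)}\frac{w(K)-w(P)}{w(K)}=1-\frac{G_N(K)}{w(K)}.$$

So $F_N(K)$ is the relative loss of mean width when $K$ is replaced by its best inscribed polytope with at most $N$ vertices. It is invariant under translations and dilations of $K$.

*Example.* If $K$ is a polytope with at most $N$ vertices, then $F_N(K)=0$. A planar computation with $N=3$: the perimeter of a triangle is a convex function of each vertex separately, so some triangle of maximal perimeter in a convex body has its vertices at extreme points. For the square $[0,1]^2$ the best triangle therefore has perimeter $2+\sqrt2$, and $F_3=1-\frac{2+\sqrt2}4\approx0.146$. For the disc, a triangle with vertices on the circle has perimeter $2(\sin\theta_1+\sin\theta_2+\sin\theta_3)$ with $\theta_i\ge0$, $\sum\theta_i=\pi$; by concavity of the sine on $[0,\pi]$ this is at most $3\sqrt3$, attained by the equilateral triangle. So $F_3(B_2)=1-\frac{3\sqrt3}{2\pi}\approx0.173$. The disc is worse approximated than the square.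

## 2. Uniqueness of the ball as a maximizer, and the range of $N$

It is known that for $N\ge n+1$ the maximum of $F_N$ over $\mathcal K^n$ is attained at balls, $F_N(K)\le F_N(B_n)$, and that for $n=2$ discs are the only maximizers. The problem comes from Steven Hoehner, "On Minkowski symmetrizations of $\alpha$-concave functions and related applications", arXiv:2301.12619 (2023):

*For $n\ge3$ and $N\ge n+1$, does $F_N(K)=F_N(B_n)$ imply that $K$ is a Euclidean ball?*

The answer is yes, and the number of vertices can be taken as small as three.

**Theorem B.** Let $n\ge3$, $N\ge3$. If $K\in\mathcal K^n$ and $F_N(K)=F_N(B_n)$, then $K$ is a Euclidean ball. In particular this holds for all $N\ge n+1$.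

**Theorem C.** For $n\ge2$: $F_1\equiv1$; and $F_2(K)\le F_2(B_n)$, with equality if and only if $K$ has constant width.

Theorem B is deduced from a statement about averages over rotations (Theorem A in Section 5).

## 3. One and two vertices: bodies of constant width

We start with the cases that can be done by hand. They show that uniqueness can fail, so any proof must use the third vertex.

**Proof of Theorem C.** A polytope with one vertex is a point and has mean width $0$, so $F_1\equiv1$.

For $N=2$, the competitors are points and segments, and a segment of length $\ell$ has mean width $c_n\ell$. Hence $G_2(K)=c_n\operatorname{diam}K$ and $F_2(K)=1-c_n\operatorname{diam}(K)/w(K)$. The width of $K$ in direction $u\in S$ equals $\langle x-y,u\rangle\le|x-y|\le\operatorname{diam}K$ for suitable $x,y\in K$. As $w(K)$ is the average of the widths, $w(K)\le\operatorname{diam}K$, so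
$$F_2(K)\le1-c_n=F_2(B_n).$$
Equality holds iff $w(K)=\operatorname{diam}K$. By continuity of the width this means that every width equals $\operatorname{diam}K$, and then $K$ has constant width. Conversely, suppose all widths equal $d$. Then $w(K)=d\le\operatorname{diam} K$; and if $x,y\in K$ are at distance $\operatorname{diam}K$, the width in direction $(x-y)/|x-y|$ is at least $\operatorname{diam}K$, so $d=\operatorname{diam}K$ and equality holds. $\blacksquare$

Nonspherical bodies of constant width exist for every $n\ge2$ (see Schneider's book, or Martini–Montejano–Oliveros, *Bodies of Constant Width*), so uniqueness fails for $N=2$, and the condition $N\ge3$ in Theorem B cannot be weakened. Here is an explicit example. For small $\varepsilon\in(0,1)$ let $h(u)=|u|+\varepsilon u_1^3/|u|^2$ for $u\ne0$, and $h(0)=0$. This is $1$-homogeneous and smooth away from $0$, so its Hessian at $u\in S$ annihilates $u$. On $u^\perp$ the Hessian of $|u|$ is the identity, and the Hessian of $u_1^3/|u|^2$ is bounded on $S$, so for small $\varepsilon$ the Hessian of $h$ is positive semidefinite on $S$, hence (homogeneity) on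 $\mathbb R^n\setminus\{0\}$. So $h$ is convex along segments that avoid $0$, and by continuity along all segments. It is the support function of a compact convex set $K$, and $K\supset(1-\varepsilon)B_n$ because $h\ge1-\varepsilon$ on $S$. All widths are $h(u)+h(-u)=2$. If $K$ were a ball, then $1+\varepsilon u_1^3=r+\langle p,u\rangle$ on $S$; averaging over $u=(t,\pm\sqrt{1-t^2}\,e)$ with a unit vector $e\in\mathbb R^{n-1}$ gives $1+\varepsilon t^3=r+p_1t$ for all $t\in[-1,1]$, which is false.

## 4. Finite rotation means prove the inequality but lose the equality case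

A natural first approach is to symmetrize $K$ by averaging rotated copies. Choose $\rho_1,\rho_2,\ldots$ independently with law $\mu$ and put
$$K_M=\frac1M\sum_{j=1}^M\rho_j^{-1}K,\qquad h_{K_M}(z)=\frac1M\sum_{j=1}^M h(\rho_jz).$$
Then $w(K_M)=w(K)$. By the law of large numbers, almost surely $h_{K_M}(z)\to\int h(\rho z)\,d\mu=w(K)/2$ for all $z$ in a countable dense subset of $S$; since the $h_{K_M}$ have a common Lipschitz constant, the convergence is uniform on $S$. So $K_M\to\frac{w(K)}2B_n$.

Moreover $G_N(K_M)\le G_N(K)$. Indeed, let $P\in\mathscr P_N(K_M)$ have vertices $y_i=\frac1M\sum_j\rho_j^{-1}a_{ij}$ with $a_{ij}\in K$, and let $P_j$ be the convex hull of the points $a_{ij}$, $j$ fixed. Then $P\subset\frac1M\sum_j\rho_j^{-1}P_j$, so $w(P)\le\frac1M\sum_jw(P_j)\le G_N(K)$. Finally $G_N$ is continuous: if $K,L$ have Hausdorff distance $d$, move the vertices of a polytope in $K$ by at most $d$ into $L$; the mean width changes by at most $2d$. Letting $M\to\infty$ gives $\frac{w(K)}2G_N(B_n)\le G_N(K)$, that is, $F_N(K)\le F_N(B_n)$.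

Now suppose that $F_N(K)=F_N(B_n)$. Applying the inequality just proved to $K_M$ gives $G_N(K_M)\ge\frac{w(K)}2G_N(B_n)=G_N(K)$. So equality holds at every stage: each $K_M$ is again a maximizer. This gives little information on $K$. We do not know what an optimal polytope in $K_M$ looks like, and the points $a_{ij}$ are not tied to any known boundary points of $K$. We know the optimal polytope only for the ball, which is reached only in the limit, and there the decomposition into pieces coming from $K$ has disappeared.

The way out is to average over all of $SO(n)$ at once, so that the average *is* the ball, and to choose the points in $K$ ourselves. A point $x\in S$ should be written as an average of rotated points of $K$, and the natural candidate is the support point of $K$ in direction $\rho x$, rotated back.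

## 5. Averaging support points over $SO(n)$

**Theorem A.** Let $X=\{x_1,\dots,x_m\}\subset S$ be distinct points, $m\ge2$, $Q=\operatorname{conv}X$, and let $K\in\mathcal K^n$, $n\ge2$. For $\mu$-a.e. $\rho$ put $P_\rho=\operatorname{conv}\{f(\rho x_1),\dots,f(\rho x_m)\}\subset K$. Then
$$\int_{SO(n)}w(P_\rho)\,d\mu(\rho)\ \ge\ \frac{w(K)}2\,w(Q).\tag{1}$$
If $n\ge3$ and $X$ is not of the form $\{x,-x\}$, equality in (1) holds only if $K$ is a Euclidean ball.

The next lemma makes the decomposition precise. The weight $\varphi$ will be needed in Section 7; for (1) take $\varphi\equiv1$.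

**Lemma 1.** Let $\varphi\ge0$ be continuous on $SO(n)$ with $\int\varphi\,d\mu=1$, and let $h_\varphi(z)=\int\varphi(\rho)h(\rho z)\,d\mu(\rho)$. Then $h_\varphi$ is differentiable at every $z\ne0$, with
$$\nabla h_\varphi(z)=\int\varphi(\rho)\,\rho^{-1}f(\rho z)\,d\mu(\rho).\tag{2}$$
In particular, for $x\in S$,
$$\int\rho^{-1}f(\rho x)\,d\mu(\rho)=\frac{w(K)}2\,x.\tag{3}$$

**Proof.** Fix $z\ne0$. For a.e. $\rho$ we have $\rho z\in D$, and then $y\mapsto h(\rho y)$ is differentiable at $z$ with gradient $\rho^{-1}f(\rho z)$ (chain rule, $\rho^{T}=\rho^{-1}$). If $z_k\to0$, $z_k\ne0$, then for a.e. $\rho$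
$$\frac{h(\rho(z+z_k))-h(\rho z)-\langle\rho^{-1}f(\rho z),z_k\rangle}{|z_k|}\to0,$$
and these quotients are bounded uniformly in $k$ and $\rho$, because $h$ is Lipschitz and $f$ is bounded. Multiply by $\varphi(\rho)$ and integrate; dominated convergence gives (2). For $\varphi\equiv1$, $h_\varphi(z)=|z|\int_Sh\,d\bar\sigma=\frac{w(K)}2|z|$, whose gradient at $x\in S$ is $\frac{w(K)}2x$. $\square$

*Check of (3) on the square $[-1,1]^2$ with $x=e_1$.* Let $\rho$ be the rotation by $t$. Then $f(\rho e_1)=(\operatorname{sign}\cos t,\operatorname{sign}\sin t)$. The first coordinate of $\rho^{-1}f(\rho e_1)$ is $\langle f(\rho e_1),\rho e_1\rangle=|\cos t|+|\sin t|$, with average $4/\pi=w/2$; the second is $\langle f(\rho e_1),\rho e_2\rangle=-\sin t\operatorname{sign}\cos t+\cos t\operatorname{sign}\sin t$, with average $0$.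

**Proof of inequality (1).** The purpose is to bound $w(P_\rho)$ from below by something linear in the support points, so that (3) applies. Put $g_i(\rho)=\rho^{-1}f(\rho x_i)$, defined for a.e. $\rho$. For $v\in S$ let $i(v)$ be the smallest index $i$ with $\langle x_i,v\rangle=h_Q(v)$; this is a Borel function of $v$, since it is given by finitely many inequalities between continuous functions. The polytope $\rho^{-1}P_\rho$ is the convex hull of the $g_i(\rho)$, so
$$w(P_\rho)=w(\rho^{-1}P_\rho)=2\int_S\max_i\langle g_i(\rho),v\rangle\,d\bar\sigma(v)\ \ge\ 2\int_S\langle g_{i(v)}(\rho),v\rangle\,d\bar\sigma(v).\tag{4}$$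
We have replaced the best index for $P_\rho$ by the best index for $Q$, which does not depend on $\rho$. All functions are bounded and measurable, so by Fubini and (3)
$$\int w(P_\rho)\,d\mu\ \ge\ 2\int_S\Big\langle\int g_{i(v)}(\rho)\,d\mu(\rho),v\Big\rangle d\bar\sigma(v)=2\int_S\frac{w(K)}2\langle x_{i(v)},v\rangle\,d\bar\sigma(v)=\frac{w(K)}2\cdot2\int_Sh_Q\,d\bar\sigma.$$
The last expression is $\frac{w(K)}2w(Q)$. $\square$

## 6. Equality makes chords of support points parallel to edges

There is only one inequality in the proof, in (4). So equality in (1) can be read off almost everywhere.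

**Step 1: the index for $Q$ is optimal for almost every $\rho$.** Suppose equality holds in (1). The function $\max_i\langle g_i(\rho),v\rangle-\langle g_{i(v)}(\rho),v\rangle\ge0$ has integral zero over $SO(n)\times S$. Hence for $\mu$-a.e. $\rho$ it vanishes for $\bar\sigma$-a.e. $v$. Fix such a $\rho$, and let
$$C_i=\{v\in\mathbb R^n:\langle x_i,v\rangle>\langle x_k,v\rangle\text{ for all }k\ne i\}.$$
This is an open cone, and $i(v)=i$ for $v\in C_i\cap S$. Hence, by homogeneity, for almost every $v\in C_i$ and all $j$ we have $\langle g_i-g_j,v\rangle\ge0$. By continuity this holds for all $v\in\overline{C_i}$.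

**Step 2: on an edge, two such conditions meet.** The claim is: *if $[x_1,x_2]$ is an edge of $Q$ (possibly $Q$ itself, when $m=2$), then $g_1(\rho)-g_2(\rho)\in\mathbb R(x_1-x_2)$.* The numbering is only for notation.

Each $x_k$ is an extreme point of $B_n$, hence a vertex of $Q$; so for $k\ge3$, $x_k$ does not lie on $[x_1,x_2]$. By definition of an edge there is $v_0$ with $\langle x_1,v_0\rangle=\langle x_2,v_0\rangle>\langle x_k,v_0\rangle$ for all $k\ge3$. Let $z\perp x_1-x_2$ be small. Then $v=v_0+z$ has the same property. For small $\varepsilon>0$ the vector $v+\varepsilon(x_1-x_2)$ lies in $C_1$, because $\langle x_1-x_2,v+\varepsilon(x_1-x_2)\rangle=\varepsilon|x_1-x_2|^2>0$ and the inequalities with $k\ge3$ persist; similarly $v-\varepsilon(x_1-x_2)\in C_2$. So $v\in\overline{C_1}\cap\overline{C_2}$. By Step 1, $\langle g_1-g_2,v\rangle\ge0$ and $\langle g_2-g_1,v\rangle\ge0$, hence $\langle g_1-g_2,v_0+z\rangle=0$. Subtracting the case $z=0$ gives $\langle g_1-g_2,z\rangle=0$ for all small, hence all, $z\perp x_1-x_2$. This is the claim.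

Applying $\rho$, we have shown: equality in (1) implies, for every edge $[x_1,x_2]$ of $Q$,
$$f(\rho x_1)-f(\rho x_2)\in\mathbb R\,\rho(x_1-x_2)\qquad\text{for }\mu\text{-a.e. }\rho.\tag{5}$$
In words: whenever two directions $a,b$ are placed like $x_1,x_2$, the chord of $K$ joining the two support points is parallel to $a-b$. A ball has this property, since $f(a)-f(b)=r(a-b)$.

If $x_2=-x_1$, condition (5) cannot characterize balls: a body of constant width $d$ satisfies $h(u)+h(-u)=d|u|$, and taking gradients gives $f(u)-f(-u)=d\,u$ for a.e. $u\in S$. This is the obstruction already met in Section 3.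

## 7. Non-antipodal parallel chords force a ball

**Lemma 2.** Let $n\ge3$ and let $x_1,x_2\in S$ with $x_2\ne\pm x_1$. If (5) holds, then $K$ is a Euclidean ball.

Put $c=\langle x_1,x_2\rangle\in(-1,1)$. Call $a,b\in S$ *neighbors* if $\langle a,b\rangle=c$. Suppose for a moment that $f$ is defined everywhere and that $f(a)-f(b)=\Lambda(a,b)(a-b)$ for all neighbors. We want $\Lambda$ to be constant.

A first attempt uses triangles. If $a,b,b'$ are pairwise neighbors, add the three relations around the triangle:
$$\Lambda(a,b)(a-b)+\Lambda(b,b')(b-b')+\Lambda(b',a)(b'-a)=0.$$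
Three distinct points of $S$ are not collinear, so $a-b$ and $b-b'$ are linearly independent, and since $b'-a=-(a-b)-(b-b')$, the three coefficients are equal. But for $c<-\frac12$ there are no such triangles: the relation $|a+b+b'|^2=3+6c\ge0$ forces $c\ge-\frac12$. And for $n=3$, $c=0$, two neighbors $a,b$ determine the third point up to sign, so triangle relations only connect pairs inside one cross $\{\pm a,\pm b,\pm b'\}$ and never link two different crosses. What has not been used is that $f$ is a *gradient*. Using it requires a second derivative, which $h$ need not have. So we first smooth, and we do so by averaging over rotations, because this preserves the condition (5).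

**Proof of Lemma 2.**

**Step 1: smoothing $h$.** Let $\varphi\in C^\infty(SO(n))$, $\varphi\ge0$, $\int\varphi\,d\mu=1$, and let $h_\varphi$ be as in Lemma 1. It is $1$-homogeneous. We show that it is $C^\infty$ on $\mathbb R^n\setminus\{0\}$.

Fix $x_0\in S$. For $u\in S$, $u\ne-x_0$, let $R_1$ be the reflection in the hyperplane $x_0^\perp$ and $R_2$ the reflection in $(x_0+u)^\perp$, that is, $R_2y=y-\frac{\langle x_0+u,y\rangle}{1+\langle x_0,u\rangle}(x_0+u)$ (note $|x_0+u|^2=2+2\langle x_0,u\rangle$). Then $R_1x_0=-x_0$, and $R_2x_0=x_0-(x_0+u)=-u$, so $R_2R_1x_0=u$. The product $R_2R_1\in SO(n)$ depends smoothly on $u$. Thus for $z$ near a positive multiple of $x_0$ we may write $z=|z|\,\eta(z)x_0$ with $\eta(z)\in SO(n)$ smooth in $z$. By right invariance of $\mu$,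
$$h_\varphi(z)=|z|\int\varphi(\rho)\,h(\rho\,\eta(z)x_0)\,d\mu(\rho)=|z|\int\varphi(\rho\,\eta(z)^{-1})\,h(\rho x_0)\,d\mu(\rho).$$
Now $z$ enters only through $|z|$ and the smooth function $\varphi(\rho\,\eta(z)^{-1})$, whose $z$-derivatives are bounded uniformly in $\rho$ for $z$ in a compact neighborhood of the given point. So we may differentiate under the integral, and $h_\varphi$ is $C^\infty$ near multiples of $x_0$. As $x_0$ was arbitrary, the assertion follows.

Let $F=\nabla h_\varphi$, which is smooth and $0$-homogeneous on $\mathbb R^n\setminus\{0\}$.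

**Step 2: the parallel chord condition passes to $F$, now for all neighbors.** Let $a,b\in S$ be neighbors. There is $\eta\in SO(n)$ with $\eta x_1=a$, $\eta x_2=b$: since $\langle a,b\rangle=\langle x_1,x_2\rangle$ there is such an element of $O(n)$, and if its determinant is $-1$ we compose it with the reflection in $q^\perp$, where $q$ is a unit vector orthogonal to $a$ and $b$, which exists because $n\ge3$. Condition (5) says that for a.e. $\rho$, $f(\rho x_1)-f(\rho x_2)=\lambda(\rho)\rho(x_1-x_2)$ with the bounded measurable function
$$\lambda(\rho)=\frac{\langle f(\rho x_1)-f(\rho x_2),\rho(x_1-x_2)\rangle}{|x_1-x_2|^2}.$$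
By right invariance of $\mu$ we may use this at $\rho\eta$ for a.e. $\rho$. With (2),
$$F(a)-F(b)=\int\varphi(\rho)\rho^{-1}\big(f(\rho\eta x_1)-f(\rho\eta x_2)\big)d\mu(\rho)=\int\varphi(\rho)\lambda(\rho\eta)\,d\mu(\rho)\;\eta(x_1-x_2).$$
Since $\eta(x_1-x_2)=a-b$, we get
$$F(a)-F(b)=\Lambda(a,b)(a-b),\qquad\Lambda(a,b)=\frac{\langle F(a)-F(b),a-b\rangle}{|a-b|^2}=\Lambda(b,a),\tag{6}$$
whenever $a,b\in S$ and $\langle a,b\rangle=c$. Note that $a\ne b$ because $c<1$.

**Step 3: $\Lambda(a,b)$ depends only on $a$.** This is where the gradient structure enters. Fix $a$. The set $S_a=\{b\in S:\langle a,b\rangle=c\}$ of neighbors of $a$ is a sphere of dimension $n-2\ge1$ with positive radius, hence any two of its points are joined by a smooth curve in $S_a$. Let $b(t)$ be such a curve, $\tau=\dot b$, $\Lambda(t)=\Lambda(a,b(t))$. Differentiating $\langle a,b\rangle=c$ and $|b|^2=1$ gives $\tau\perp a$ and $\tau\perp b$. By (6), $F(b(t))=F(a)+\Lambda(t)(b(t)-a)$, and $\Lambda$ is smooth in $t$. Differentiate: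
$$DF(b)\tau=\dot\Lambda\,(b-a)+\Lambda\,\tau.\tag{7}$$
Here $DF(b)$ is the Hessian of $h_\varphi$ at $b$, so it is symmetric, and $DF(b)b=0$ because $F$ is $0$-homogeneous. Hence $\langle DF(b)\tau,b\rangle=\langle\tau,DF(b)b\rangle=0$. Taking the inner product of (7) with $b$ and using $\tau\perp b$ gives $0=\dot\Lambda\,(1-c)$. As $c<1$, $\dot\Lambda=0$. So $\Lambda(a,\cdot)$ is constant on $S_a$, and we write $\Lambda(a,b)=\Lambda(a)$. By the symmetry in (6), $\Lambda(a)=\Lambda(b)$ for all neighbors $a,b$.

**Step 4: points close to each other have a common neighbor.** The purpose is to compare $\Lambda$ at nearby points, which are in general not neighbors. Let $a,a'\in S$ form an angle $\delta<\pi$ with $\cos(\delta/2)\ge|c|$; since $|c|<1$, this holds as soon as $a,a'$ are close enough. Put $m=(a+a')/|a+a'|$. Since $|a+a'|=2\cos(\delta/2)$ and $\langle a,a+a'\rangle=1+\cos\delta=2\cos^2(\delta/2)$, we have $\langle a,m\rangle=\langle a',m\rangle=\cos(\delta/2)$. Let $q$ be a unit vector orthogonal to $a$ and $a'$ (it exists as $n\ge3$), and let $s=c/\cos(\delta/2)\in[-1,1]$. Then $b=sm+\sqrt{1-s^2}\,q$ is a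 unit vector with $\langle a,b\rangle=\langle a',b\rangle=s\cos(\delta/2)=c$.

**Step 5: $h_\varphi$ is the support function of a ball.** With $a,a',b$ as in Step 4, $\Lambda(a)=\Lambda(b)=\Lambda(a')$. So $\Lambda$ is locally constant on the connected set $S$, hence equal to a constant $\lambda$. Then (6) reads $F(a)-\lambda a=F(b)-\lambda b$ for neighbors, so again $F(a)-\lambda a=F(b)-\lambda b=F(a')-\lambda a'$ for nearby $a,a'$. Hence $F(a)-\lambda a$ is locally constant on $S$, so it equals a constant vector $p$. By Euler's relation for the $1$-homogeneous function $h_\varphi$,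
$$h_\varphi(a)=\langle F(a),a\rangle=\lambda+\langle p,a\rangle\qquad(a\in S).$$
Integrating over $S$ and using rotation invariance of $\bar\sigma$ gives $\lambda=\int_Sh_\varphi\,d\bar\sigma=\int_Sh\,d\bar\sigma=w(K)/2$.

**Step 6: removing the smoothing.** Choose functions $\varphi_k$ as in Step 1 with supports shrinking to the identity. If $L$ is a Lipschitz constant of $h$, then $|h(\rho u)-h(u)|\le L|\rho u-u|$, so $h_{\varphi_k}\to h$ uniformly on $S$. By Step 5 each $h_{\varphi_k}-\frac{w(K)}2$ is the restriction to $S$ of a linear functional. These restrictions form a finite-dimensional, hence closed, subspace of $C(S)$. Therefore $h_K(u)=\frac{w(K)}2+\langle p,u\rangle$ on $S$ for some $p\in\mathbb R^n$, that is, $K=p+\frac{w(K)}2B_n$. $\square$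

**End of the proof of Theorem A.** Let $n\ge3$, let $X$ not be of the form $\{x,-x\}$, and suppose that equality holds in (1). By (5) and Lemma 2 it suffices to find an edge $[x_1,x_2]$ of $Q$ with $x_2\ne-x_1$. If $m=2$, $Q$ itself is such an edge. If $m\ge3$, then $\dim Q\ge2$, since a line meets $S$ in at most two points. So each vertex $x$ of $Q$ lies on at least two edges, and at most one of them is $[x,-x]$. $\blacksquare$

*Remark (Lemma 2 is false for $n=2$).* The dimension was used for the rotation $\eta$, for the connectedness of $S_a$, and for the vector $q$. In the plane $S_a$ has two points, and Step 3 has no curve to move along. Write $u(\theta)=(\cos\theta,\sin\theta)$, $x_1=u(\alpha)$, $x_2=u(-\alpha)$ with $\tan\alpha=\sqrt5$, $0<\alpha<\pi/2$, and take $h(u(\theta))=1+\varepsilon\cos4\theta$ with $0<\varepsilon<\frac1{15}$. As $h+h''=1-15\varepsilon\cos4\theta>0$, this is the support function of a convex body $K$; it is not a disc. In terms of the angle, $f(\theta)=h(\theta)u(\theta)+h'(\theta)u'(\theta)$, and $u(\theta+\alpha)-u(\theta-\alpha)=2\sin\alpha\,u'(\theta)$. So (5) says $\langle f(\theta+\alpha)-f(\theta-\alpha),u(\theta)\rangle=0$,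 which is
$$\cos\alpha\,\big(h(\theta+\alpha)-h(\theta-\alpha)\big)=\sin\alpha\,\big(h'(\theta+\alpha)+h'(\theta-\alpha)\big).$$
The constant $1$ contributes $0$ on both sides. The term $\cos4\theta$ contributes $-2\cos\alpha\sin4\alpha\sin4\theta$ on the left and $-8\sin\alpha\cos4\alpha\sin4\theta$ on the right. Here $\cos\alpha=1/\sqrt6$, $\sin\alpha=\sqrt5/\sqrt6$, so $\cos2\alpha=-\frac23$, $\sin2\alpha=\frac{\sqrt5}3$, $\sin4\alpha=-\frac{4\sqrt5}9$, $\cos4\alpha=-\frac19$, and indeed $\cos\alpha\sin4\alpha=4\sin\alpha\cos4\alpha$. Hence (5) holds for every rotation. In this example there is even equality in (1) for $X=\{x_1,x_2\}$. Write $g_1-g_2=\lambda(x_1-x_2)$; then $\lambda\ge0$, since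
$$\langle f(\rho x_1)-f(\rho x_2),\rho x_1-\rho x_2\rangle=\big[h(\rho x_1)-\langle f(\rho x_2),\rho x_1\rangle\big]+\big[h(\rho x_2)-\langle f(\rho x_1),\rho x_2\rangle\big]\ge0,$$
so the index $i(v)$ attains the maximum in (4). This concerns a two-point set $X$ in the plane and does not touch the planar result on $F_N$ quoted in Section 2.

## 8. Optimal polytopes in the ball, and the maximizers of $F_N$

To apply Theorem A we need an optimal polytope of the ball whose vertices lie on $S$, and at least three of them.

**Lemma 3.** Let $n\ge2$, $N\ge3$. There is $Q\in\mathscr P_N(B_n)$ with $w(Q)=G_N(B_n)$, and every such $Q$ has exactly $N$ vertices, all on $S$.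

**Proof.** Every element of $\mathscr P_N(B_n)$ is the convex hull of $N$ points of $B_n$, with repetitions allowed. The map $(y_1,\dots,y_N)\mapsto w(\operatorname{conv}\{y_1,\dots,y_N\})$ is continuous on the compact set $B_n^N$, so it attains its maximum. Let $Q$ be optimal, with vertices $q_1,\dots,q_m$, $m\le N$.

*The number of vertices is $N$.* If $m<N$, add to $Q$ a point of $B_n\setminus Q$, which is nonempty because $B_n$ is not a polytope. The hull has at most $m+1\le N$ vertices and strictly larger mean width, a contradiction.

*All vertices lie on $S$.* Suppose $|q_i|<1$. Pick $j\ne i$ and replace $q_i$ by $q_i'=q_i+\varepsilon(q_i-q_j)\in B_n$ with small $\varepsilon>0$. Since $q_i=\frac{q_i'+\varepsilon q_j}{1+\varepsilon}$ lies in the open segment between $q_j$ and $q_i'$, the new hull contains $Q$. Moreover $q_i'\notin Q$, because $q_i$ is an extreme point of $Q$. So the new hull has at most $N$ vertices and, by strict monotonicity, larger mean width, a contradiction. $\square$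

**Proof of Theorem B.** Let first $n\ge2$, $N\ge3$, and let $Q$ be as in Lemma 3, with vertex set $X\subset S$, $|X|=N\ge3$; in particular $X$ is not of the form $\{x,-x\}$. For $K\in\mathcal K^n$, each polytope $P_\rho$ of Theorem A is the convex hull of $N$ points of $K$, so $P_\rho\in\mathscr P_N(K)$ and $w(P_\rho)\le G_N(K)$. With (1) and $w(B_n)=2$,
$$G_N(K)\ \ge\ \int w(P_\rho)\,d\mu(\rho)\ \ge\ \frac{w(K)}2\,w(Q)=\frac{w(K)}{w(B_n)}\,G_N(B_n).\tag{8}$$
Dividing by $w(K)$ gives $F_N(K)\le F_N(B_n)$, by an argument independent of Section 4.

Now let $n\ge3$ and $F_N(K)=F_N(B_n)$. Then $G_N(K)/w(K)=G_N(B_n)/w(B_n)$, so the two ends of (8) coincide, and both inequalities are equalities. In particular equality holds in (1), and $K$ is a Euclidean ball by Theorem A. Conversely, balls satisfy $F_N(K)=F_N(B_n)$ by invariance under translations and dilations. $\blacksquare$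

Combining this with Theorem C, with the example in Section 3, and with the planar result quoted in Section 2, for every $n\ge2$ the maximizers of $F_N$ over $\mathcal K^n$ are:

- exactly the Euclidean balls, if $N\ge3$ (in particular for all $N\ge n+1$);
- exactly the bodies of constant width, if $N=2$, and these include nonspherical ones;
- all convex bodies, if $N=1$.
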